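# Splitting a digraph with few non-adjacent pairs into $t$ highly connected pieces

## 1. Connectivity of order $kt$, tested on three digraphs

Take a very well connected digraph in which almost every two vertices are joined by an arc. We want to split its vertices into $t$ parts so that each part is strongly $k$-connected, and the arcs running between different parts also form a strongly $k$-connected digraph. How much connectivity must we start with?

The first guess is a number of order $kt$. A vertex must keep about $k$ out-neighbours inside its own part, there are $t$ parts, and in a fair split each part receives a $1/t$ share of everything. To test the guess we need precise words.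

Digraphs have no loops and no parallel arcs. The two arcs $x\to y$ and $y\to x$ may both be present (a 2-cycle). We write $N^+(v),N^-(v)$ for the out- and in-neighbourhood and $d^\pm(v)=|N^\pm(v)|$, and $\mathbb N=\{1,2,\dots\}$. Also $\log=\log_2$.

**Definition (connectivity).** A digraph is *strongly connected* if it has a directed path from $x$ to $y$ for every ordered pair of distinct vertices $x,y$. It is *strongly $k$-connected* if it has at least $k+1$ vertices and stays strongly connected after the deletion of any set of at most $k-1$ vertices.

In a strongly $k$-connected digraph every vertex has $d^+(v)\ge k$ and $d^-(v)\ge k$. Indeed, if $d^+(v)\le k-1$, delete $N^+(v)$. At least two vertices remain and $v$ cannot leave, a contradiction. The argument for $d^-$ is the same.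

**Definition (induced parts and arcs between parts).** $D[U]$ is the subdigraph induced by $U$. For pairwise disjoint sets $V_1,\dots,V_t$, the digraph $D[V_1,\dots,V_t]$ has vertex set $V_1\cup\dots\cup V_t$, and its arcs are exactly the arcs of $D$ joining two different sets $V_i,V_j$.

For example, if $D$ is the directed triangle $a\to b\to c\to a$ and $V_1=\{a,b\}$, $V_2=\{c\}$, then $D[V_1,V_2]$ has the arcs $b\to c$ and $c\to a$ only. It is not strongly connected, since $a$ has no out-neighbour in it.

**Definition ($\delta$ and non-neighbours).** $\delta(D)=\min_v|N^+(v)\cup N^-(v)|$. Two distinct vertices are *non-neighbours* if no arc joins them.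

If $D$ has order $n$, then $\delta(D)\ge n-l$ says exactly that every vertex has at most $l-1$ non-neighbours. For $l=1$ every two vertices are adjacent. Tournaments are an example.

**Test 1: complete digraphs.** Let all $n(n-1)$ arcs be present. This digraph is strongly $(n-1)$-connected and $l=1$. If $n\ge t(k+1)$, split it into $t$ parts of size at least $k+1$. After deleting at most $k-1$ vertices, every part still has at least two vertices. So each $D[V_i]$ stays complete, and in $D[V_1,\dots,V_t]$ two vertices of different parts are joined by an arc, while two vertices of one part are linked through a vertex of another part. If $n<t(k+1)$, no split exists, because each part needs $k+1$ vertices. Here the guess is right: connectivity $kt+t-1$ is exactly what is needed.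

**Test 2: a tournament on five vertices.** Take $\mathbb Z_5$ with $i\to i+1,i+2$, and $k=1$, $t=2$. After one deletion, each remaining vertex dominates the next remaining one in cyclic order. So the tournament is strongly $2$-connected, and $2=kt$. But a strongly connected tournament on at least two vertices has at least three, and $5<3+3$. So $kt$ itself is too small, and the guess needs a constant factor.

**Test 3: a digraph on six vertices.** Let $Z=\{1,2,3\}$ and add three vertices $x_{12},x_{13},x_{23}$. Each $z\in Z$ sends arcs to all other vertices, and $x_{ij}$ sends arcs to $i$ and $j$. This digraph is strongly $2$-connected, and each $x_{ij}$ has two non-neighbours, so $l=3$. Split it into two parts, each with at least two vertices. Some part contains two elements of $Z$, say $1,2$. If $x_{12}$ is in that part, it has no out-neighbour in the other part. If it is in the other part, it has no out-neighbour in its own part. So there is no split, even for $k=1,t=2$.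

Tests 2 and 3 are the first members of two families.

**Proposition 1.** (a) For all $k\ge1$, $t\ge2$ there is a strongly $(kt+\lfloor t/2\rfloor-1)$-connected tournament (so $l=1$) whose vertex set cannot be partitioned into $t$ sets inducing strongly $k$-connected subdigraphs.
(b) For every $s\ge1$ there is, with $l=\binom{2s-1}{s}\le4^{s-1}$, a strongly $s$-connected digraph $D$ of order $n$ with $\delta(D)\ge n-l$ that has no partition $V_1,V_2$ for which $D[V_1],D[V_2],D[V_1,V_2]$ are all strongly $1$-connected.

**Proof of (a).** Let $r=kt+\lfloor t/2\rfloor-1$ and take the tournament on $\mathbb Z_{2r+1}$ with $i\to i+1,\dots,i+r$. Delete at most $r-1$ vertices. For each remaining $x$, one of $x+1,\dots,x+r$ remains, so the next remaining vertex in cyclic order is among them and $x$ dominates it. Thus the rest has a Hamilton cycle in cyclic order and is strongly connected, so the tournament is strongly $r$-connected. A strongly $k$-connected tournament on $N$ vertices has all out-degrees at least $k$. Hence $\binom N2\ge kN$, that is, $N\ge2k+1$. So $t$ parts would need $t(2k+1)$ vertices. But $2r+1=2kt+2\lfloor t/2\rfloor-1\le t(2k+1)-1$. $\square$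

**Proof of (b).** Let $|Z|=2s-1$. For every $s$-subset $Q$ of $Z$ add a vertex $x_Q$. Each $z\in Z$ sends arcs to every other vertex, and $x_Q\to q$ for all $q\in Q$. Delete at most $s-1$ vertices. Some $z\in Z$ survives, each surviving $x_Q$ has a surviving out-neighbour in $Q$, and surviving vertices of $Z$ dominate everything. So the rest is strongly connected. As $n\ge s+1$, $D$ is strongly $s$-connected. The only non-adjacent pairs are pairs $x_Q,x_{Q'}$, so every vertex has at most $\binom{2s-1}s-1$ non-neighbours, and $\delta(D)\ge n-l$. Since $\binom{2s-1}{s}=\binom{2s-1}{s-1}$ and these two sum to at most $2^{2s-1}$, we have $l\le4^{s-1}$.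

Suppose $V_1,V_2$ is a partition as described. Then $|V_1|,|V_2|\ge2$. Some part contains an $s$-subset $Q$ of $Z$. The out-neighbours of $x_Q$ are exactly the elements of $Q$. If $x_Q$ is in the same part as $Q$, it has no out-neighbour in $D[V_1,V_2]$. If it is in the other part, it has no out-neighbour in its own part. Either way we have a contradiction. $\square$

So the dependence on $kt$ cannot be lowered below that order. By (b) with $s\to\infty$, no bound depending on $k,t$ alone suffices: with $k=1,t=2$, a connectivity of at least $1+\frac12\log l$ can still be too little. The parameter $l$ has to appear.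

## 2. The bound $kt+l$

The paper of Yuzhen Qi, Jin Yan and Jia Zhou, "Bipartitions with prescribed order of highly connected digraphs", arXiv:2402.16593 (2024), contains this result: there is an absolute constant $C>0$ such that for all $k,l\in\mathbb N$ and integers $t\ge2$, every strongly $Ck^3l^2t^2\log(2kl)$-connected digraph $D$ of order $n$ with $\delta(D)\ge n-l$ has a vertex partition into $t$ sets such that each of $D[V_1],\dots,D[V_t]$ and $D[V_1,\dots,V_t]$ is strongly $k$-connected. It is also the source of the conjecture that strong $c\cdot ktl$-connectivity suffices, for some constant $c>0$. The conjecture is true, and the product can be replaced by a sum.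

**Theorem 2.** Let $k,l\ge1$, $t\ge2$. Every strongly $10^8(kt+l)$-connected digraph $D$ of order $n$ with $\delta(D)\ge n-l$ has a vertex partition $V_1,\dots,V_t$ such that $D[V_1],\dots,D[V_t]$ and $D[V_1,\dots,V_t]$ are all strongly $k$-connected.

**Corollary 3.** The conjecture holds with $c=2\cdot10^8$, because $kt\le ktl$ and $l\le ktl$ give $kt+l\le2ktl$.

These notes do not determine the exact dependence on $l$. The rest proves Theorem 2. Throughout, $D$ is as in the theorem and
$$h=10^4(kt+l),\qquad K=10^4h=10^8(kt+l),\qquad T=2t,\qquad m=h/10.$$
So $D$ is strongly $K$-connected, $n\ge K+1$, $d^\pm(v)\ge K$ for all $v$, and $kt,\,l\le h/10^4$.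

## 3. Counting arcs when few pairs are non-adjacent

A set of $N$ vertices spans at least $\binom N2-\frac{N(l-1)}2=\frac{N(N-l)}2$ arcs. Three facts follow. Each also holds with in- and out- exchanged.

**(F1)** *If $|U|=N\ge3l$, then at least $N/6$ vertices of $U$ have at least $N/6$ out-neighbours in $U$.* There are at least $N(N-l)/2\ge N^2/3$ arcs in $D[U]$. If the claim failed, there would be fewer than $\frac N6\cdot N+N\cdot\frac N6=\frac{N^2}3$.

**(F2)** *At most $2x+l$ vertices have $d^+(v)\le x$.* If $N\geq 1$ vertices do, they span at most $Nx$ arcs, so $N(N-l)/2\le Nx$.

**(F3)** *If $\tau>0$ and $y=e^{-K/\tau}\le\frac12$, then $\sum_ve^{-d^+(v)/\tau}\le20Ky$.* Group the vertices by $rK\le d^+(v)<(r+1)K$ with $r\ge1$. By (F2) the group has at most $2(r+1)K+l\le5rK$ members, each contributing at most $y^r$. So the sum is at most $\sum_{r\ge1}5rKy^r=5Ky/(1-y)^2\le20Ky$.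

(F3) replaces the union bound: the number of vertices $n$ has disappeared, since few vertices have small degree. We also recall Chernoff's bound.

**(F4)** $P(\mathrm{Bin}(N,p)\le Np/2)\le e^{-Np/8}$.

## 4. Independent colours and a tournament with long paths

The sensible first attempt is to give each vertex one of $t$ colours, uniformly and independently. A vertex has at most $d^+(v)/(2t)$ out-neighbours of its own colour with probability at most $e^{-d^+(v)/(8t)}$. By (F3), the expected number of such vertices is at most $20Ke^{-K/(8t)}$, as long as $e^{-K/(8t)}\le\frac12$. Two things go wrong.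

The smaller trouble is that for fixed $k,l$ and $t\to\infty$ this bound tends to infinity, since $K/t$ stays bounded while $K$ grows. So we must tolerate a few bad vertices and repair them. We shall keep a reserve of uncoloured vertices for this, and start with $2t$ colours in order to keep $t$ good ones.

The serious trouble is that large degrees do not give connectivity. For $n\ge2q+1$ let $R_{n,q}$ be the tournament on $v_1,\dots,v_n$ in which, for $i<j$,
$$v_i\to v_j\ \text{ if } j-i\le q,\qquad v_j\to v_i\ \text{ if } j-i>q.$$
It is strongly $q$-connected. After at most $q-1$ deletions, consecutive remaining vertices have indices differing by at most $q$, so each dominates the next. The first and last remaining indices differ by at least $n-q>q$, so the last dominates the first. But a forward arc advances by at most $q$. Fix $q,t$ and let $n\to\infty$. With probability tending to $1$, some $q$ consecutive vertices avoid colour $1$ while colour $1$ occurs on both sides of them. Then no arc of colour $1$ leads from the left of this window to the right, and $D[V_1]$ is not strongly connected. Random colours destroy long paths.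

So the long paths must be coloured on purpose, and only short connections may be left to chance. Here is the short connection to aim for. In a tournament, let $b$ have maximum in-degree and let $w\ne b$ with $w\not\to b$. Then $b\to w$, so $b\in N^-(w)\setminus N^-(b)$. As $d^-(b)\ge d^-(w)$, there is some $z\in N^-(b)\setminus N^-(w)$. Here $z\ne w$, so $w\to z\to b$. Every vertex reaches $b$ in at most two steps. If vertices of large in-degree can be reached in boundedly many steps in many ways, and from vertices of large out-degree everything can be reached in the same manner, we can travel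
$$x\ \leadsto\ b_j\ \leadsto\ a_j\ \leadsto\ y,$$
where the middle leg is one of $k$ disjoint *prescribed* paths from large in-degree to large out-degree, and the outer legs are short and random.

The difficulty is that the prescribed paths may be very long and may swallow the neighbourhoods that the short legs need. Sections 5–8 deal with this.

## 5. The sets $B,Y,S,X$ and their mirror images

**Step 1 (what the prescribed paths must avoid).** *We define the targets $B$, enlarge them to a set $S$ such that almost every vertex has many out-neighbours in $S$, and isolate the few exceptions.*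

Let $B$ be a set of $100h$ vertices of largest in-degree, and put
$$Y=\{v\notin B:|N^+(v)\cap B|<h\},\quad S=B\cup Y,\quad X=\{v\in S:|N^+(v)\cap S|<h\}.$$
Let $A,Y',S',X'$ be the same sets for the digraph with all arcs reversed. So $A$ consists of $100h$ vertices of largest out-degree, $Y'=\{v\notin A:|N^-(v)\cap A|<h\}$, $S'=A\cup Y'$, $X'=\{v\in S':|N^-(v)\cap S'|<h\}$. "Mirror image" and "symmetrically" always refer to arc reversal, which exchanges primed and unprimed objects. The set $X\cup X'$ is its own mirror image.

The set $X$ is small: $|X|(|X|-l)/2\le e(D[X])\le h|X|$ gives $|X|\le2h+l$. So $|X\cup X'|\le5h$. Moreover: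

(5.1) *Every $v\notin X$ has at least $h$ out-neighbours in $S$.* For $v\in S\setminus X$ this is the definition of $X$. For $v\notin S$ it holds even in $B$, by the definition of $Y$.

(5.2) *Every $y\in Y$ has at least $100h-h-l$ in-neighbours in $B$.* It has fewer than $h$ out-neighbours and at most $l-1$ non-neighbours there.

Put $S^a=S\setminus(X\cup X')$, $S'^a=S'\setminus(X\cup X')$ and $D'=D-(X\cup X')$. Then $|S^a|,|S'^a|\ge95h$.

**Example.** In $R_{n,q}$ with $l=1$, $q=K$, $n\ge4q$, the in-degree of $v_i$ is $n-q-1$ for $i\le q+1$, is $n-i$ for $q+1\le i\le n-q$, and is $q$ afterwards. So we may take $B=\{v_1,\dots,v_{100h}\}$. For $i>100h$, the out-neighbours of $v_i$ in $B$ are the $v_j$ with $j\le100h$, $j<i-q$. Hence $Y=\{v_{100h+1},\dots,v_{q+h}\}$ and $S=\{v_1,\dots,v_{q+h}\}$. For $i\le q$, $v_i$ has $\min(q,q+h-i)\ge h$ out-neighbours in $S$. For $q<i\le q+h$ it has $(q+h-i)+(i-q-1)=h-1$. So $X=\{v_{q+1},\dots,v_{q+h}\}$. By symmetry ($v_i\mapsto v_{n+1-i}$) we may take $X'=\{v_{n-q-h+1},\dots,v_{n-q}\}$, and then $S^a=\{v_1,\dots,v_q\}$, $S'^a=\{v_{n-q+1},\dots,v_n\}$. Paths from $S^a$ to $S'^a$ must cross the whole tournament.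

## 6. Disjoint paths from $S^a$ to $S'^a$ without shortcuts

**Step 2 (many disjoint paths).** *Menger's theorem supplies the raw material.*

The set version of Menger's theorem says: if no set of fewer than $M$ vertices meets all paths from $P$ to $Q$, then there are $M$ disjoint paths from $P$ to $Q$ (trivial paths allowed). $D'$ arises from $D$ by deleting at most $5h$ vertices. If fewer than $90h$ further vertices are deleted, the rest is strongly connected and still meets $S^a$ and $S'^a$. So there are $M=90h$ disjoint paths $P_1',\dots,P_M'$ in $D'$ from $S^a$ to $S'^a$.

**Step 3 (sparing the neighbourhoods of $X\cup X'$).** *Shortcut arguments will say nothing about vertices of $X\cup X'$, so we choose $m$ of the paths that occupy at most a quarter of each of their neighbourhoods.*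

Consider the polytope of all $z\in[0,1]^M$ with $\sum_jz_j=M/4$ and
$$\sum_j|N^\pm(x)\cap V(P_j')|\,z_j\le d^\pm(x)/4\qquad\text{for each }x\in X\cup X'\text{ and each sign}.$$
It contains $(\frac14,\dots,\frac14)$ because the paths are disjoint, so it has an extreme point $z$. At an extreme point, $M$ linearly independent constraints are tight, and at most $1+2|X\cup X'|\le1+10h$ of them are not of the form $z_j\ge 0$ or $z_j\le 1$. So at most $1+10h$ coordinates are fractional. As $\sum_j z_j=22.5h$, at least $22.5h-10h-1\ge m$ coordinates equal $1$. Let $J$ be a set of $m$ of these and $V_J=\bigcup_{j\in J}V(P_j')$. Then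
$$|N^\pm(x)\cap V_J|\le d^\pm(x)/4\qquad(x\in X\cup X').\tag{6.1}$$

**Step 4 (removing shortcuts).** *We want shortest path systems, but shortening must not lose (6.1). So new vertices are allowed only near the ends.*

**Definition (admissible path).** A path $p_1\dots p_L$ of $D'$ is *admissible* if $p_1\in S^a$, $p_L\in S'^a$, and $p_q\in V_J$ for $3\le q\le L-2$.

For instance, each $P_j'$ with $j\in J$ is admissible, and any path of $D'$ with at most four vertices from $S^a$ to $S'^a$ is admissible. The notion is mirror symmetric.

Among all systems of $m$ disjoint admissible paths fix one, $P_1,\dots,P_m$ (the **core paths**), with the smallest total number of vertices. Let $\Gamma$ be the union of their vertex sets. So $\Gamma\cap(X\cup X')=\emptyset$ and $|\Gamma\setminus V_J|\le4m$. Let $p_1\dots p_L$ be a core path $P_j$.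

**(E0)** *Only its first vertex lies in $S^a$.* If $p_q\in S^a$ with $q\ge2$, then $p_qp_{q+1}\dots p_L$ is shorter. Its positions from $3$ up to third from the end are old positions between $4$ and $L-2$, so it is admissible. This contradicts minimality. Hence $|\Gamma\cap S|=|\Gamma\cap S^a|=m$. Symmetrically $|\Gamma\cap S'|=m$.

**(E1)** *If $s\in S^a\setminus\Gamma$ and $s\to p_q$, then $q\le2$.* If $q\ge3$, replace $P_j$ by $s\,p_qp_{q+1}\dots p_L$. Its positions from $3$ up to third from the end are old positions between $q+1\ge4$ and $L-2$, so it is admissible. It is disjoint from the other core paths and has $L-q+2<L$ vertices, a contradiction.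

**(E2)** *If $v\notin\Gamma\cup X\cup X'$, $s\in S^a\setminus\Gamma$ and $s\to v\to p_q$, then $q\le3$.* If $q\ge4$, replace $P_j$ by $s\,v\,p_qp_{q+1}\dots p_L$. Its positions from $3$ up to third from the end are old positions between $q\ge4$ and $L-2$. So it is admissible, disjoint from the other core paths, and has $L-q+3<L$ vertices, a contradiction.

The mirror images of (E0)–(E2) hold for $S'^a$ and the ends of the core paths.

## 7. Three types of vertices

**Step 5 (types).** *We sort the vertices by how they will start their way to $B$: one arc into $S^a$, three random arcs, or an escape from a core path.*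

**Definition (out-types).** *Type 3*: the first two vertices of the core paths (only one if the path is trivial). *Type 1*: vertices $v$ not of type 3 with $v\notin S^a\cup X\cup X'$ such that no $s\in S^a\setminus\Gamma$ satisfies $s\to v$. *Type 2*: all other vertices.

In the example $R_{n,q}$ of Section 5, a vertex $v_i\notin X'$ with $i>2q$ has out-type 1. It sends arcs to all of $S^a=\{v_1,\dots,v_q\}$, and the first two vertices of core paths have index at most $2q$. The vertices of $S\setminus\Gamma$ have type 2.

(7.1) *A vertex of type 1 sends arcs to all its neighbours in $S^a\setminus\Gamma$*, that is, to all but at most $l-1$ vertices of $S^a\setminus\Gamma$. This is immediate from the definition.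

(7.2) *Every core path vertex $p_q$ with $q\ge3$ has type 1*, by (E0), (E1) and $\Gamma\cap(X\cup X')=\emptyset$. *So type 2 vertices are not in $\Gamma$.*

(7.3) *A type 2 vertex $v\notin X\cup X'$ satisfies $|N^+(v)\cap\Gamma|\le3m$, and every type 2 vertex satisfies $|N^+(v)\setminus\Gamma|\ge d^+(v)/2$.* Let $v\notin X\cup X'$; by (7.2), $v\notin\Gamma$. If $v\in S^a\setminus\Gamma$, then (E1) gives even $2m$. Otherwise, as $v$ is not of type 1, some $s\in S^a\setminus\Gamma$ has $s\to v$, and (E2) allows at most three out-neighbours on each core path. If $v\in X\cup X'$, then (6.1) gives $|N^+(v)\cap\Gamma|\le d^+(v)/4+4m$. Since $4m<h\le d^+(v)/10^4$, the second claim follows in both cases.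

(7.4) *Every vertex of $S\setminus\Gamma$ has type 2*, as $S\subseteq S^a\cup X\cup X'$.

(7.5) *A type 3 vertex has at least $h$ out-neighbours in $S$*, by (5.1), since $\Gamma\cap X=\emptyset$.

*In-types* $1',2',3'$ are the mirror images. Type $3'$ consists of the last two vertices of the core paths. Type $1'$ consists of the vertices outside $S'^a\cup X\cup X'$, not of type $3'$, that send no arc to $S'^a\setminus\Gamma$. The mirror images of (7.1)–(7.5) hold.

## 8. Three arcs to a vertex of large in-degree

**Step 6 (many three-step connections).** *This is the robust form of the two-step observation in Section 4, for type 2 vertices, avoiding $\Gamma$ and a further small set.*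

**Lemma 4.** Let $|\Omega'|\le h$, let $v$ have out-type 2, $d=d^+(v)$, $b\in B$, and assume (i) $b\in S^a\setminus\Gamma$ or (ii) $v\in S^a\setminus\Gamma$. Let $W=N^+(v)\setminus(\Gamma\cup\Omega'\cup X\cup X'\cup B)$. Then $|W|\ge\frac25d$, and at least $|W|/16$ vertices $w\in W$ satisfy
$$|(N^+(w)\cap N^-(b))\setminus(\Gamma\cup\Omega')|\ge|W|/16.$$

**Proof.** By (7.3), $|W|\ge d/2-h-5h-100h=d/2-106h\ge\frac25d\ge4000h$, as $d\ge10^4h$. This bound uses neither (i) nor (ii).

*Case 1: $W_1=W\cap N^-(b)$ has $|W_1|\ge|W|/2$.* By (F1), at least $|W_1|/6\ge|W|/12$ vertices $w\in W_1$ have at least $|W|/12$ out-neighbours in $W_1\subseteq N^-(b)\setminus(\Gamma\cup\Omega')$.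

*Case 2: $|W\setminus N^-(b)|\ge|W|/2$.* Let $W_3$ be the set of type 2 vertices in $W\setminus N^-(b)$. There is no type 3 vertex in $W$, since $W\cap\Gamma=\emptyset$. At most $l-1$ vertices $w\in W\setminus N^-(b)$ have type 1. To see this in case (i), note that if $w$ has type 1, then $b\not\to w$. Also $w\not\to b$, and $w\ne b$ as $w\notin B$. So $w$ is a non-neighbour of $b$. In case (ii), $v\to w$ with $v\in S^a\setminus\Gamma$, so $w$ is not of type 1 at all.

Hence $|W_3|\ge|W|/2-l$. By the in-version of (F1), at least $|W_3|/6\ge|W|/16$ vertices $w\in W_3$ have at least $|W_3|/6$ in-neighbours in $W_3$. Fix such a $w$. Since $W_3\cap N^-(b)=\emptyset$, we get $|N^-(w)\setminus N^-(b)|\ge|W_3|/6$. Since $b\in B$ and $w\notin B$, we have $d^-(b)\ge d^-(w)$, so $|N^-(b)\setminus N^-(w)|\ge|W_3|/6$ too. Each $z$ in this last set differs from $w$ (as $w\notin N^-(b)$) and does not send an arc to $w$. So $w\to z$, with at most $l-1$ exceptions. Finally $w$ has type 2 and $w\notin X\cup X'$, so $|N^+(w)\cap\Gamma|\le3m$ by (7.3). Hence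
$$|(N^+(w)\cap N^-(b))\setminus(\Gamma\cup\Omega')|\ge\frac{|W|}{12}-2l-3m-h\ge\frac{|W|}{16},$$
because $|W|/48\ge83h\geq 2l+3m+h$. $\square$

The mirror image: if $v$ has in-type $2'$, $a\in A$, and $a\in S'^a\setminus\Gamma$ or $v\in S'^a\setminus\Gamma$, then $W'=N^-(v)\setminus(\Gamma\cup\Omega'\cup X\cup X'\cup A)$ has at least $\frac25d^-(v)$ elements, and at least $|W'|/16$ of its vertices $w$ satisfy $|(N^-(w)\cap N^+(a))\setminus(\Gamma\cup\Omega')|\ge|W'|/16$.

## 9. Precoloured anchors and precoloured paths

Colours are $1,\dots,T$ with $T=2t$. Put $s_1=s_2=4(k+l)$ and $s_i=4k$ for $i\ge3$. Then $\sum s_i=8(kt+l)$.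

**Step 7 (anchor sets).** *A type 1 vertex of colour $i$ should find many out-neighbours of colour $i$ in $S^a$. For this we fix small sets $B_i^0$, and mirror images $A_i^0$.*

We choose sets $B_i^0\subseteq(B\cap S^a)\setminus\Gamma$ and $A_i^0\subseteq(A\cap S'^a)\setminus\Gamma$ with $|B_i^0|=|A_i^0|=s_i$, all pairwise disjoint. By (E0) both pools have at least $100h-5h-m\ge94h$ elements. For $i=1,2$ choose arbitrarily. For $i\ge3$, with $s=4k$, take a set $\tilde B_i$ of $2s$ unused vertices in the first pool. Fewer than $2sl/(s/8)=16l$ vertices have more than $s/8$ non-neighbours in $\tilde B_i$. Choose $A_i^0$ in the second pool avoiding these, the used vertices, and $\tilde B_i$. There are at most $s\cdot s/8$ non-adjacent pairs between $\tilde B_i$ and $A_i^0$, so fewer than $s/2$ vertices of $\tilde B_i$ have more than $s/4$ non-neighbours in $A_i^0$. Choose $B_i^0$ among the other vertices of $\tilde B_i$.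

**Definition (defective).** A vertex is *$i$-defective* if it has more than $s_i/4$ non-neighbours in $B_i^0$ or more than $s_i/4$ in $A_i^0$.

For $l=1$, for example, no vertex is defective for any colour. In general:

(9.1) *No vertex is $1$- or $2$-defective*, because $l-1<k+l$. *For each $i$, fewer than $2\cdot s_il/(s_i/4)=8l$ vertices are $i$-defective.*

(9.2) *Every $a\in A_i^0$ has at most $s_i/4$ non-neighbours in $B_i^0$, and every $b\in B_i^0$ has at most $s_i/4$ in $A_i^0$.* For $i=1,2$ this is (9.1), and for $i\ge3$ it is the construction. Nothing is claimed about non-neighbours of $b$ inside $B_i^0$ or of $a$ inside $A_i^0$. By (7.4) and its mirror image, *every $b\in B_i^0$ has out-type 2 and every $a\in A_i^0$ has in-type $2'$.*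

**Step 8 (assigning core paths).** *Each colour gets $k$ paths for itself. Colours $1,2$ together get $4k$ paths that will alternate, for the digraph of arcs between classes.*

For each $i\in[T]$ choose $k$ core paths without $i$-defective vertices ("kind $i$"). For each $(\sigma,\varepsilon)\in\{1,2\}^2$ choose $k$ core paths ("kind $(\sigma,\varepsilon)$"). All chosen paths are distinct. This is possible: we need $2kt+4k\le4kt$ paths, for each $i$ fewer than $8l$ paths are excluded, and $m\ge4kt+8l$.

**Step 9 (prefixes and suffixes).** *Lemma 4(i) needs targets in $(B\cap S^a)\setminus\Gamma$. So each assigned path gets a short new beginning starting in that set, of a parity that we can choose, and a short new end.*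

For each assigned path $P_j$ with first vertex $s_j$ and last vertex $e_j$ we choose, path by path, first a suffix starting from $e_j$ and then a prefix leading to $s_j$, each with at most four vertices. All these vertices lie outside $\Gamma$, outside all $B_i^0,A_i^0$ and outside all earlier prefixes and suffixes. For a path of kind $i$ they are also not $i$-defective. Call a vertex *available* if it meets these requirements. The forbidden vertices outside $\Gamma$ number at most $8\cdot4kt+16(kt+l)+8l\le h/2$ at any time. Note $s_j\in S^a\subseteq B\cup Y$.

*Prefix, if $s_j\in Y$.* By (5.2) at least $100h-h-l-5h-m-h/2>l$ vertices of $(N^-(s_j)\cap B\cap S^a)\setminus\Gamma$ are available. Among any $l+1$ vertices two are adjacent, so there are available $b'\to b$ among them. The prefix is $b$ or $b'b$.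

*Prefix, if $s_j\in B$.* Choose in the same way available $b'\to b$ in $(B\cap S^a)\setminus\Gamma$. By (7.4), $b$ has out-type 2. Apply Lemma 4(ii) with $v=b$, target $s_j$, and $\Omega'$ the forbidden set together with $b,b'$. It yields available $w,z\notin\{b,b'\}$ with $b\to w\to z\to s_j$, and $w\ne z$ because $w\to z$. The prefix is $bwz$ or $b'bwz$.

In both cases both parities of the prefix length can be had, and the first vertex lies in $(B\cap S^a)\setminus\Gamma$. Suffixes are chosen by the mirror argument (any parity), with last vertex in $(A\cap S'^a)\setminus\Gamma$. Let $P_j^+$ be the extended path. It leads from $b_j\in(B\cap S^a)\setminus\Gamma$ to $a_j\in(A\cap S'^a)\setminus\Gamma$, and the $P_j^+$ are pairwise disjoint.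

**Step 10 (precolouring).** All vertices of $B_i^0\cup A_i^0$, and all vertices of $P_j^+$ with $P_j$ of kind $i$, get colour $i$. If $P_j$ has kind $(\sigma,\varepsilon)$, choose the parity of the prefix so that colouring $P_j^+$ alternately with $1,2$, starting with $\sigma$ at $b_j$, gives $\varepsilon$ at $a_j$. Core paths without assignment are not precoloured. Let $\Omega$ be the set of all prefix and suffix vertices together with all $B_i^0,A_i^0$. Then
$$|\Omega|\le48(kt+l)\le h/200,\qquad F:=V(D)\setminus(\Gamma\cup\Omega).$$

(9.3) *A vertex precoloured $i$ lies in $B_i^0\cup A_i^0$ or is not $i$-defective.* For vertices of paths of kind $i$ this was required. For the alternating paths it is (9.1).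

## 10. Random colours and bad vertices

**Step 11 (the random experiment).** Independently, each vertex of $F$ is put into the reserve $U$ with probability $\frac12$, and otherwise gets a uniform *R-colour* from $[T]$. So each R-colour has probability $p=\frac1{4t}$. For $i\in[T]$ let $\bar\imath=1$ if $i\ne1$, and $\bar1=2$. So $\bar\imath\in\{1,2\}$ and $\bar\imath\ne i$.

**Step 12 (type 2 vertices).** *We show that the three-step connections survive the colouring, with prescribed colours at the two inner vertices, except with exponentially small probability.*

For $v$ of out-type 2 let $W_v=N^+(v)\setminus(\Gamma\cup\Omega\cup X\cup X'\cup B)\subseteq F$, so $|W_v|\ge\frac25d^+(v)$. Fix a target $b=b_j$ and let $d=d^+(v)$. Lemma 4(i) with $\Omega'=\Omega$ gives at least $|W_v|/16$ vertices $w\in W_v$ with at least $|W_v|/16$ vertices in $F\cap N^+(w)\cap N^-(b)$. For colours $\alpha,\gamma$ let $\mathcal W$ be the set of those $w$ that are not $\alpha$-defective, and let $Z(w)$ be the set of vertices of $(F\cap N^+(w)\cap N^-(b))\setminus\{v\}$ that are not $\gamma$-defective. Then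
$$|\mathcal W|,\ |Z(w)|\ \ge\ \tfrac d{40}-8l-1\ \ge\ \tfrac d{50}.$$

**Definition (Good).** $\mathrm{Good}(v,b;\alpha,\gamma)$ is the event that at least $k$ vertices $w\in\mathcal W$ have R-colour $\alpha$ and at least $k$ vertices of R-colour $\gamma$ in $Z(w)$.

Since $v\notin W_v$, this event is determined by the colours on $F\setminus\{v\}$.

**Lemma 5.** $P(\neg\mathrm{Good}(v,b;\alpha,\gamma))\le5e^{-d/(1600t)}$.

**Proof.** Let $\mu=d/(200t)$. Then $p|\mathcal W|,p|Z(w)|\ge\mu\ge4k$. Call $w\in\mathcal W$ poor if $Z(w)$ has fewer than $k$ vertices of R-colour $\gamma$. As $k\le p|Z(w)|/2$, (F4) bounds the probability of this by $e^{-\mu/8}$, and it is independent of the colour of $w$ because $w\notin Z(w)$. So the expected number of poor $w\in\mathcal W$ of colour $\alpha$ is at most $p|\mathcal W|e^{-\mu/8}$. By Markov there are at least $p|\mathcal W|/4$ of them with probability at most $4e^{-\mu/8}$. Fewer than $p|\mathcal W|/2$ vertices of $\mathcal W$ have colour $\alpha$ with probability at most $e^{-\mu/8}$. Outside these events at least $p|\mathcal W|/4\ge k$ non-poor $w$ have colour $\alpha$. The total failure probability is at most $5e^{-\mu/8}$.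 $\square$

**Definition (out-bad, type 2).** A vertex $v$ of out-type 2 is *out-bad for $i$* if one of the following fails: $\mathrm{Good}(v,b_j;i,i)$ for some path $P_j$ of kind $i$; or $\mathrm{Good}(v,b_j;\sigma,i)$ for some path of kind $(\sigma,\varepsilon)$ with $\sigma\in\{1,2\}\setminus\{i\}$, $\varepsilon\in\{1,2\}$.

The first condition is for walks with colours $i,i,i,i$, the second for walks with colours $i,\sigma,i,\sigma$. These are at most $5k$ events, all determined by the colours on $F\setminus\{v\}$. Since $d^+(v)/(3200t)\ge K/(3200t)\ge31250k$, so that $25k\le e^{d^+(v)/(3200t)}$,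
$$P(v\text{ out-bad for }i)\le25k\,e^{-d^+(v)/(1600t)}\le e^{-d^+(v)/(3200t)}\le\delta:=e^{-K/(3200t)}\le e^{-31250k}.\tag{10.1}$$

*In-bad for $i$* is the mirror image, for in-type $2'$. The targets are the $a_j$ of paths of kind $i$ (both inner colours $i$), and the $a_j$ of paths of kind $(\sigma,\varepsilon)$ with $\varepsilon\in\{1,2\}\setminus\{i\}$. In the latter case $a_j\to z\to w\to v$ has colours $\varepsilon,i,\varepsilon,i$.

**Definition ($i$-bad).** A vertex is *$i$-bad* if it has out-type 2 and is out-bad for $i$, or has in-type $2'$ and is in-bad for $i$.

By (10.1) and its mirror image, a vertex is $i$-bad with probability at most $2\delta$, independently of its own colour. By (F3) with $\tau=3200t$, the expected number of $i$-bad vertices is at most $40K\delta$.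

**Step 13 (type 3 vertices).** *A vertex at the beginning of a core path should escape into $S\cap F$, to a vertex of a given colour that is not bad.*

**Definition (out-bad, type 3).** A vertex $v$ of out-type 3 is *out-bad for $i$* if for some $\gamma\in\{i,\bar\imath\}$ fewer than $k$ vertices $u\in N^+(v)\cap S\cap F$ have R-colour $\gamma$ and are neither $\gamma$-defective nor $\gamma$-bad.

By (7.5) and (E0), $|N^+(v)\cap S\cap F|\ge h-m-|\Omega|$. Removing fewer than $8l$ defective vertices leaves $N\ge h/2$ candidates. Fewer than $pN/2$ of them have colour $\gamma$ with probability at most $e^{-pN/8}\le e^{-h/(64t)}$. By independence, the expected number of candidates that have colour $\gamma$ and are $\gamma$-bad is at most $2\delta pN$, so it is at least $pN/4$ with probability at most $8\delta$. As $pN/4\ge h/(32t)\ge k$, summing over the two values of $\gamma$,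
$$P(v\text{ out-bad for }i)\le\zeta:=2e^{-h/(64t)}+16\delta\le2e^{-156k}+16\delta.\tag{10.2}$$
*In-bad for $i$* for in-type $3'$ is the mirror image, with the same bound.

**Step 14 (a good outcome exists).** For a colour $i$ let $\Pi_i$ be the event that (i) at most $h/16$ vertices are $i$-bad, and (ii) at most $s_i/4$ vertices of $B_i^0$ are out-bad for $i$ and at most $s_i/4$ vertices of $A_i^0$ are in-bad for $i$. By Markov,
$$P(\neg\Pi_i)\le640\tfrac Kh\delta+8\delta\le10^7\delta.$$

The *own colour* of a vertex is its precolour or R-colour, if it has one. Consider the pairs $(v,\text{out})$ with $v$ of out-type 2 or 3 and the pairs $(v,\text{in})$ with $v$ of in-type $2'$ or $3'$. Let $N_{bad}$ be the number of such pairs with $v$ bad in that direction for its own colour, plus the number of such pairs with $v$ bad in that direction for colour $1$. For types 2 and $2'$, badness for each $i$ is independent of the own colour, so (10.1) also bounds the probability of being bad for the own colour. By (F3) these types contribute at most $4\cdot20K\delta$ to the expectation. Vertices of types 3 and $3'$ lie in $\Gamma$, have no random colour, and number at most $2m$ per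 direction. They contribute at most $8m\zeta$. So
$$E\,N_{bad}\le80K\delta+8m\zeta\le(8\cdot10^5\delta+\zeta)h.$$

With positive probability all of the following hold, since the failure probabilities sum to less than $1$.

1. $\Pi_1$ and $\Pi_2$ hold. This fails with probability at most $2\cdot10^7\delta$.
2. $\Pi_i$ holds for at least $t$ of the $2t$ colours. The expected number of failing colours is at most $2t\cdot10^7\delta$, so by Markov this fails with probability at most $2\cdot10^7\delta$.
3. $N_{bad}\le h/(64k)$. This fails with probability at most $64k(8\cdot10^5\delta+\zeta)<10^{-3}$.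
4. $|U\cap W_v|\ge|W_v|/4$ for all $v$ of out-type 2, $|U\cap N^+(v)\cap S|\ge h/8$ for all $v$ of out-type 3, and the mirror images. For type 2, (F4) bounds the failure by $e^{-|W_v|/16}\le e^{-d^+(v)/40}$, to be summed by (F3) with $\tau=40$. For type 3, $|N^+(v)\cap S\cap F|\ge h/2$ gives $e^{-h/32}$. The total is at most $2(20Ke^{-K/40}+2me^{-h/32})<10^{-3}$.

Fix such an outcome. Only item 3 involves the number of bad vertices overall. It is a bound of order $h/k$, not zero, and therefore no factor depending on $\log t$ is needed.

## 11. Choosing $t$ colours and repairing the bad vertices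

**Step 15 (a first colouring with $t$ colours).** By items 1 and 2 choose $I\subseteq[T]$ with $|I|=t$, $1,2\in I$, and $\Pi_i$ for all $i\in I$. Define $\varphi(v)$ as follows. If $v$ is precoloured with a colour of $I$, $\varphi(v)$ is that colour. If $v$ has R-colour $i\in I$ and is not $i$-defective, $\varphi(v)=i$. In all other cases, in particular for $v\in U$, $\varphi(v)=1$.

The *list* consists of all $(v,\text{out})$ with $v$ of out-type 2 or 3 and out-bad for $\varphi(v)$, and all $(v,\text{in})$ with $v$ of in-type $2'$ or $3'$ and in-bad for $\varphi(v)$. Since $\varphi(v)$ is $v$'s own colour or $1$, the list has at most $N_{bad}\le h/(64k)$ entries.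

**Step 16 (repair).** *Each bad vertex gets new neighbours, of its own colour $i$ and of colour $\bar\imath$, from the reserve $U$.*

Process the list. For $(v,\text{out})$ with $i=\varphi(v)$ choose $k$ vertices of $U\cap N^+(v)$ and recolour them $i$, and $k$ further ones and recolour them $\bar\imath$ (note $i,\bar\imath\in I$). These *fresh* vertices must not have been used before and must not occur in the list, and a vertex recoloured $\gamma$ must be neither $\gamma$-defective nor $\gamma$-bad. This is possible. For type 2 choose from $U\cap W_v$, which by item 4 has size at least $d^+(v)/10\ge h/8$. For type 3 choose from $U\cap N^+(v)\cap S$, of size at least $h/8$. For each single choice we exclude at most $h/16$ $\gamma$-bad vertices (by $\Pi_\gamma$), fewer than $8l$ $\gamma$-defective ones, at most $2kN_{bad}\le h/32$ used ones, and at most $h/64$ occurring in the list. In total this is at most $7h/64+8l<h/8$. Process $(v,\text{in})$ symmetrically with $U\cap N^-(v)$.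

Let $V_i$ ($i\in I$) be the resulting colour classes. They partition $V(D)$ into $t$ sets. Badness was defined through R-colours and is not affected by the recolouring of vertices of $U$. We record three observations.

(11.1) *Vertices with R-colour $i\in I$ that are not $i$-defective, and vertices precoloured $i\in I$, lie in $V_i$*, since only vertices of $U$ are recoloured.

(11.2) *Each $x\in V_i$ of out-type 1 has at most $s_i/4$ non-neighbours in $B_i^0$, and each $x\in V_i$ of in-type $1'$ has at most $s_i/4$ non-neighbours in $A_i^0$.* By the definition of $\varphi$, the choice of fresh vertices, (9.1) (for the default colour $1$) and (9.3), $x$ is not $i$-defective or $x\in B_i^0\cup A_i^0$. In the first case we are done. In the second, by (9.2), an $x$ of out-type 1 is not in $B_i^0$, so it lies in $A_i^0$, and an $x$ of in-type $1'$ lies in $B_i^0$. Then (9.2) gives the bound.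

(11.3) *If $x\in V_i$ has out-type 2 or 3 and is out-bad for $i$, then $x$ has $k$ fresh out-neighbours in $V_i$ and $k$ fresh out-neighbours in $V_{\bar\imath}$. Fresh vertices in $V_\gamma$ have out-type 1 or 2 and are not $\gamma$-bad.* A fresh vertex of $V_\gamma$ lies in $F$, so it is not of type 3, and it is not $\gamma$-bad by choice. This is the second sentence. It also shows that $x$ is not fresh. So $\varphi(x)=i$ and $(x,\text{out})$ is in the list. The mirror image of (11.3) holds too.

## 12. Walks inside one class

**Step 17 ($D[V_i]$ is strongly $k$-connected for each $i\in I$).** Let $\Delta\subseteq V_i$ with $|\Delta|\le k-1$.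

**Claim 6.** For $x\in V_i\setminus\Delta$ and every $P_j$ of kind $i$ with $b_j\notin\Delta$, $D[V_i]-\Delta$ contains a walk from $x$ to $b_j$.

**Case L0: $x$ has out-type 2 and is not out-bad for $i$.** By $\mathrm{Good}(x,b_j;i,i)$ and (11.1), at least $k$ vertices $w$ are eligible in $V_i$, so one is outside $\Delta$. For this $w$ at least $k$ vertices $z$ are eligible, so one is outside $\Delta$. Then $x\to w\to z\to b_j$.

**Case L1: $x$ has out-type 1.** By (7.1), $x$ sends arcs to all its neighbours in $B_i^0\subseteq S^a\setminus\Gamma$, and $x\notin B_i^0$. By (11.2) and $\Pi_i$(ii), at least $s_i-\frac{s_i}4-\frac{s_i}4\ge2k$ vertices of $B_i^0$ are out-neighbours of $x$ and not out-bad for $i$. They lie in $V_i$ and have out-type 2. Take one outside $\Delta$ and use L0.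

**Case L2: $x$ has out-type 2 or 3 and is out-bad for $i$.** By (11.3) it has a fresh out-neighbour in $V_i\setminus\Delta$, of out-type 1 or 2 and not $i$-bad. Apply L1 or L0 to it.

**Case L3: $x$ has out-type 3 and is not out-bad for $i$.** By definition (with $\gamma=i$) it has at least $k$ out-neighbours $u\in S\cap F$ with R-colour $i$, neither $i$-defective nor $i$-bad. They lie in $V_i$ by (11.1) and have out-type 2 by (7.4). Take one outside $\Delta$ and use L0. $\square$

Symmetrically, for every $y\in V_i\setminus\Delta$ and every $P_j$ of kind $i$ with $a_j\notin\Delta$ there is a walk from $a_j$ to $y$ in $D[V_i]-\Delta$. Given $x,y\in V_i\setminus\Delta$, one of the $k$ disjoint paths $P_j^+\subseteq D[V_i]$ of kind $i$ avoids $\Delta$. This gives $x\leadsto b_j\leadsto a_j\leadsto y$. As $|V_i|\ge|B_i^0|\ge4k\ge k+1$, $D[V_i]$ is strongly $k$-connected.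

## 13. Walks that change class at every step

**Step 18 (the digraph $D_0$ on $V(D)$ formed by all arcs between different classes $V_i$, $i\in I$, is strongly $k$-connected).** Let $|\Delta|\le k-1$.

**Claim 7.** For each $x\notin\Delta$ there is $\sigma\in\{1,2\}$ such that $D_0-\Delta$ contains a walk from $x$ to every $b_j\notin\Delta$ with $P_j$ of kind $(\sigma,1)$ or $(\sigma,2)$.

Let $x\in V_i$.

**Case L0: $x$ has out-type 2 and is not out-bad for $i$.** Any $\sigma\in\{1,2\}\setminus\{i\}$ works. $\mathrm{Good}(x,b_j;\sigma,i)$ and (11.1) yield $x\to w\to z\to b_j$ avoiding $\Delta$ with $x,w,z,b_j$ in classes $i,\sigma,i,\sigma$. This is a walk in $D_0$.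

**Case L1: $x$ has out-type 1.** No vertex is $\bar\imath$-defective, since $\bar\imath\in\{1,2\}$. By (7.1), $x$ sends arcs to all its neighbours in $B_{\bar\imath}^0$, which are all but at most $s_{\bar\imath}/4$ of its vertices. By $\Pi_{\bar\imath}$(ii) at most $s_{\bar\imath}/4$ of these are out-bad for $\bar\imath$. So at least $2k$ vertices of $B_{\bar\imath}^0$ are out-neighbours of $x$ not out-bad for $\bar\imath$, and one of them, $b$, is outside $\Delta$. It lies in $V_{\bar\imath}$, and $\bar\imath\ne i$, so $x\to b$ is an arc of $D_0$. It has out-type 2, so use L0 for it.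

**Case L2: $x$ has out-type 2 or 3 and is out-bad for $i$.** By (11.3) it has a fresh out-neighbour in $V_{\bar\imath}\setminus\Delta$, not $\bar\imath$-bad and of out-type 1 or 2. Use L1 or L0 for it.

**Case L3: $x$ has out-type 3 and is not out-bad for $i$.** By definition (with $\gamma=\bar\imath$) and (11.1) it has an out-neighbour $u\in(S\cap F)\setminus\Delta$ in $V_{\bar\imath}$ that is not $\bar\imath$-bad. It has out-type 2 by (7.4). Use L0 for it. $\square$

Symmetrically, for each $y\notin\Delta$ there is $\varepsilon\in\{1,2\}$ such that $D_0-\Delta$ has a walk to $y$ from every $a_j\notin\Delta$ with $P_j$ of kind $(1,\varepsilon)$ or $(2,\varepsilon)$. Given $x,y\notin\Delta$, take such $\sigma$ and $\varepsilon$. One of the $k$ disjoint paths $P_j^+$ of kind $(\sigma,\varepsilon)$ avoids $\Delta$. It is coloured alternately with $1$ and $2$, and $1,2\in I$, so by (11.1) it is a path of $D_0$ from $b_j$ to $a_j$. Hence $x\leadsto b_j\leadsto a_j\leadsto y$ in $D_0-\Delta$. This is why all four kinds $(\sigma,\varepsilon)$ were prepared: $\sigma$ is dictated by $x$ and $\varepsilon$ by $y$. Since $n\ge k+1$, $D_0$ is strongly $k$-connected.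

After renaming the colours of $I$ as $1,\dots,t$, the sets $V_1,\dots,V_t$ satisfy Theorem 2, and Corollary 3 follows. $\blacksquare$
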